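\title{Coding aperiodic symbolic flows by tilings with two tile lengths}

\begin{abstract}
We prove that every aperiodic symbolic flow has a symbolic extension with an embedding given by a suspension flow over a subshift of $\{0,1\}^{\mathbb Z}$ whose roof function depends only on the zero coordinate. This answers a question of Burguet. The two values $p,q$ of the roof can be any numbers with $p/q$ irrational for which the root $h$ of $e^{-hp}+e^{-hq}=1$ exceeds the topological entropy of the flow, and the extension is one-to-one off a set that is null for every invariant measure. The entropy condition is necessary, irrationality of $p/q$ is necessary for the statement to hold for all flows of small entropy, and in general the embedding cannot be continuous. The proof solves a cohomological equation along a nested sequence of marker sets, using the Euclidean algorithm for $(p,q)$ to spread small time corrections over many blocks.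
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

A \emph{subshift} $(Y,\sigma)$ is a closed subset of $\mathcal A^{\mathbb Z}$, with $\mathcal A$ a finite alphabet, that is invariant under the shift $\sigma$. Let $r:Y\to(0,+\infty)$ be continuous. The \emph{suspension flow} $(Y_r,\Phi_r)$ with \emph{roof function} $r$ lives on the quotient $Y_r$ of $\{(y,t):y\in Y,\ 0\le t\le r(y)\}$ in which $(y,r(y))$ is identified with $(\sigma y,0)$; the flow $\Phi_r=(\phi^r_t)_{t\in\mathbb R}$ moves points vertically at unit speed. Such a flow is called a \emph{symbolic flow}. A flow is \emph{aperiodic} if it has no periodic orbits and no fixed points; a symbolic flow never has fixed points. All systems in this paper are nonempty, and the topological entropy $h_{\mathrm{top}}$ of a flow is that of its time-one map.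

Let $(X,\Phi)$, $\Phi=(\phi_t)_{t\in\mathbb R}$, be a flow on a compact metric space. A \emph{symbolic extension} of $(X,\Phi)$ is a symbolic flow $(Y_r,\Phi_r)$ with a continuous surjection $\pi:Y_r\to X$ such that $\pi\circ\phi^r_t=\phi_t\circ\pi$ for all $t$; no time change is allowed. It is a \emph{symbolic extension with an embedding} if there is also a Borel injective map $\psi:X\to Y_r$ with
\[
\psi\circ\phi_t=\phi^r_t\circ\psi\quad(t\in\mathbb R),\qquad \pi\circ\psi=\mathrm{Id}_X .
\]
Thus $\psi$ writes a code for every point of $X$, in a Borel way that commutes with the flows, and $\pi$ reads the point back from its code continuously. The map $\pi$ need not be injective, and $\psi$ need be neither continuous nor onto.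

For $Z\subset\{0,1\}^{\mathbb Z}$ let $[i]=\{z\in Z:z_0=i\}$, and for $p,q>0$ let $f_{p,q}$ be the roof function equal to $p$ on $[0]$ and to $q$ on $[1]$. A point $(z,t)$ of the suspension is a tiling of the real line by intervals of length $p$, labeled $0$, and of length $q$, labeled $1$: the tiles follow the letters of $z$, and the origin lies at distance $t$ from the left end of the tile of $z_0$. The flow translates the tiling. In such a flow the letters alone determine all the timing. Burguet \cite{Burguet} poses the following as an open question.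

\medskip
\noindent\textbf{Question.} \emph{Does every aperiodic symbolic flow admit a symbolic extension with an embedding given by a suspension flow over a subshift of $\{0,1\}^{\mathbb Z}$ whose roof function is constant on $[0]$ and on $[1]$?}

\subsection{What stands in the way}

\emph{Periods.} As observed in \cite{Burguet}, aperiodicity cannot be dropped. The embedding $\psi$ maps a periodic orbit to a periodic orbit of the same period, and the periods of a flow with roof $f_{p,q}$ lie in $\mathbb Np+\mathbb Nq$. The symbolic flow consisting of three circles of lengths $1,\sqrt2,\sqrt3$ therefore has no such extension, because these three numbers do not lie in a two-dimensional vector space over $\mathbb Q$.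

\emph{Entropy.} Let $h(p,q)>0$ be the unique $h$ with
\[
e^{-hp}+e^{-hq}=1 .
\]
This is the entropy of the suspension of the full shift $\{0,1\}^{\mathbb Z}$ with roof $f_{p,q}$ (Lemma~\ref{lem:gibbs}), so a flow coded with tiles $p,q$ has entropy at most $h(p,q)$. Since $h(cp,cq)=h(p,q)/c$, short tiles remove this obstruction.

\emph{Arithmetic without periods.} An aperiodic flow can still carry numbers that behave like periods. For the suspension of a Sturmian subshift of slope $\alpha$ with constant roof $r_0$, a \emph{continuous} embedding forces $r_0\in p(\mathbb Z+\alpha\mathbb Z)+q(\mathbb Z+\alpha\mathbb Z)$, and five such suspensions play the role of the three circles above. A reader who expects an embedding to be improvable to a continuous one would thus guess that the answer is no. The answer is yes, and the proof has to use that $\psi$ is only Borel while keeping $\pi$ continuous.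

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $X=(Y_r,\Phi_r)$ be an aperiodic symbolic flow, and let $p,q>0$ satisfy $p/q\notin\mathbb Q$ and $h_{\mathrm{top}}(\Phi_r)<h(p,q)$. Put $f=f_{p,q}$. Then there is a subshift $Z\subset\{0,1\}^{\mathbb Z}$ such that $(Z_f,\Phi_f)$ is a symbolic extension with an embedding $(\pi,\psi)$ of $X$. Moreover, there is a $\Phi_r$-invariant Borel set $X_0\subset X$, with $\mu(X_0)=1$ for every $\Phi_r$-invariant probability $\mu$, such that $\pi^{-1}(x)=\{\psi(x)\}$ for all $x\in X_0$. Hence $\pi_*$ is an entropy-preserving bijection between the sets of invariant probability measures, with inverse $\psi_*$, and $h_{\mathrm{top}}(\Phi_f)=h_{\mathrm{top}}(\Phi_r)$.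
\end{theorem}

\begin{corollary}\label{cor:answer}
The answer to the Question is yes. More generally, every aperiodic flow that has a symbolic extension with an embedding has one over a subshift of $\{0,1\}^{\mathbb Z}$ with a roof function constant on $[0]$ and on $[1]$.
\end{corollary}

\begin{proof}
By formula \eqref{eq:htop} below, $h_{\mathrm{top}}(\Phi_r)\le\log|\mathcal A|/\min r<\infty$, while $h(\sqrt2c,c)=h(\sqrt2,1)/c\to\infty$ as $c\to0$. So Theorem~\ref{thm:main} applies with $(p,q)=(\sqrt2c,c)$ for small $c$. Now let $X$ be an aperiodic flow with a symbolic extension with an embedding $(\pi_1,\psi_1)$ by $Y_r$. The map $\pi_1$ sends periodic orbits to periodic orbits or fixed points, so $Y_r$ is aperiodic, and the first part gives $(\pi,\psi)$ for $Y_r$. The pair $(\pi_1\circ\pi,\psi\circ\psi_1)$ has the required properties, since $\pi_1\pi\psi\psi_1=\pi_1\psi_1=\mathrm{Id}_X$.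
\end{proof}

The entropy condition in Theorem~\ref{thm:main} is sharp, including the strict inequality.

\begin{theorem}\label{thm:entropy}
Let $X$ be an aperiodic symbolic flow and let $p/q\notin\mathbb Q$. The following are equivalent:
\begin{enumerate}
\item[(i)] $X$ has a symbolic extension with an embedding with roof $f_{p,q}$ over a subshift of $\{0,1\}^{\mathbb Z}$;
\item[(ii)] $X$ has a symbolic extension with roof $f_{p,q}$ over a subshift of $\{0,1\}^{\mathbb Z}$;
\item[(iii)] $h_{\mathrm{top}}(X)<h(p,q)$.
\end{enumerate}
The implication (ii)$\Rightarrow$(iii) holds for all $p,q>0$.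
\end{theorem}

The last result shows that irrationality of $p/q$ is needed and that $\psi$ cannot be made continuous. Sturmian subshifts are recalled in Section~\ref{sec:sturm}.

\begin{proposition}\label{prop:sturm}
Let $(Y,\sigma)$ be the Sturmian subshift of irrational slope $\alpha$, and let $X$ be its suspension with constant roof $r_0$, an aperiodic flow of zero entropy.
\begin{enumerate}
\item[(a)] If $p=ac$ and $q=bc$ with positive integers $a,b$ and $c>0$, and $r_0/c\notin\mathbb Z+\alpha\mathbb Z$, then $X$ has no symbolic extension with an embedding with roof $f_{p,q}$. Consequently, a pair $(p,q)$ gives a symbolic extension with an embedding with roof $f_{p,q}$ for all aperiodic symbolic flows with $h_{\mathrm{top}}<h(p,q)$ if and only if $p/q\notin\mathbb Q$.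
\item[(b)] If $r_0\notin p(\mathbb Z+\alpha\mathbb Z)+q(\mathbb Z+\alpha\mathbb Z)$, then no symbolic extension with an embedding of $X$ with roof $f_{p,q}$ has $\psi$ continuous.
\item[(c)] For the disjoint union of five suspensions of $Y$ with constant roofs $r_1,\dots,r_5$ linearly independent over $\mathbb Q$, no choice of $(p,q)$ allows $\psi$ continuous.
\end{enumerate}
\end{proposition}

\subsection{Plan of the paper}

Section~\ref{sec:background} collects the background. Section~\ref{sec:obstructions} proves the negative results; the proof of Proposition~\ref{prop:sturm}(b) produces the equation that the construction must solve. Section~\ref{sec:idea} sets up this equation and shows the method by hand when $p/q$ is the golden ratio. Sections~\ref{sec:criterion}--\ref{sec:fibers} prove Theorem~\ref{thm:main}. Its three hypotheses enter at separate places: aperiodicity gives the marker sets (Lemma~\ref{lem:marker}), the entropy inequality is used only to count words (Lemma~\ref{lem:words}), and irrationality of $p/q$ is used only to approximate durations, through Lemma~\ref{lem:dense}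 and the Euclidean algorithm.

\section{Suspensions, entropy and markers}\label{sec:background}

\subsection{Suspensions as quotients}

It is convenient to unfold the suspension. Let $T$ be a homeomorphism of a compact metrizable space $K$ and $g:K\to(0,\infty)$ continuous, with minimum $g_{\min}$. Put $S_ng=\sum_{0\le i<n}g\circ T^i$ and $S_{-n}g=-\sum_{1\le i\le n}g\circ T^{-i}$ for $n\ge0$. Let $K_g$ be the quotient of $K\times\mathbb R$ by
\[
(x,t)\sim(T^nx,\,t-S_ng(x)),\qquad n\in\mathbb Z,
\]
write $\langle x,t\rangle$ for the class of $(x,t)$, and let the flow act by $\phi_s\langle x,t\rangle=\langle x,t+s\rangle$. The pairs in a class are its \emph{lifts}. Since $n\mapsto S_ng(x)$ increases strictly from $-\infty$ to $+\infty$, each class has exactly one lift with $0\le t<g(x)$, so $K_g$ is the suspension of Section~\ref{sec:intro}, a compact metrizable space. We use three facts.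

\begin{enumerate}
\item[(S1)] \emph{Convergent sequences lift.} If $\xi_n\to\xi$ in $K_g$ and $(x,t)$ is a lift of $\xi$, then there are lifts $(x_n,t_n)$ of $\xi_n$ with $(x_n,t_n)\to(x,t)$. Indeed, the quotient map is open, and two distinct lifts of a point have second coordinates at distance at least $g_{\min}$; so the quotient map is a homeomorphism from $K\times I$ onto an open set, for every open interval $I$ of length $g_{\min}$.
\item[(S2)] \emph{The lift with $0\le t<g(x)$ is a Borel function of the point.} The quotient map is a homeomorphism from each compact set $\{0\le t\le(1-1/j)g(x)\}$ onto its image, and these compact images cover $K_g$.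
\item[(S3)] \emph{Change of base.} Let $U\subset K$ be clopen and met by every forward and every backward orbit. The first return time $\ell$ to $U$ is then locally constant and bounded, the first return map $T_U$ is a homeomorphism of $U$, and $\tau(u)=S_{\ell(u)}g(u)$ is continuous. The map $(u,t)\mapsto\langle u,t\rangle$ identifies the suspension of $(U,T_U)$ with roof $\tau$ with $K_g$: it is onto, and if $u$ and $T^nu$ both lie in $U$, then $T^nu=T_U^ju$ and $S_ng(u)=S_j\tau(u)$ for some $j$, the last sum being taken along $T_U$.
\end{enumerate}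

A periodic point of $T$ gives a periodic orbit of the flow, so the base of an aperiodic suspension has no periodic points.

For a finite word $W$ over $\{0,1\}$, its \emph{content} is the vector $(|W|_0,|W|_1)\in\mathbb Z^2$ of the numbers of zeros and ones. Given $p,q$, put $\lambda(a,b)=ap+bq$ for $(a,b)\in\mathbb Z^2$, and let $\lambda(W)$ be $\lambda$ of the content of $W$. It is the total length of the string of tiles that $W$ spells: if $z_0\cdots z_{j-1}=W$, then $S_jf_{p,q}(z)=\lambda(W)$.

\subsection{Entropy and pressure}

The invariant probabilities of the suspension flow on $K_g$ are the measures $d\nu\,dt/\int g\,d\nu$ on $\{0\le t<g(x)\}$, where $\nu$ is a $T$-invariant probability, and by Abramov's formula \cite{Abramov} the entropy of the time-one map for this measure is $h_\nu(T)/\int g\,d\nu$. The variational principle \cite[Ch.~8--9]{Walters} expresses $h_{\mathrm{top}}(\phi_1)$ as the supremum of the entropies of the $\phi_1$-ergodic measures $\mu$. The average $\bar\mu=\int_0^1(\phi_t)_*\mu\,dt$ is invariant under the flow, its $\phi_1$-ergodic components $(\phi_t)_*\mu$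 are isomorphic to $\mu$, and the entropy of a measure is the integral of the entropies of its ergodic components. So $\bar\mu$ has the entropy of $\mu$, the supremum may be taken over flow-invariant measures, and for a symbolic flow
\begin{equation}\label{eq:htop}
h_{\mathrm{top}}(\Phi_r)=\sup_\nu\frac{h_\nu(\sigma)}{\int r\,d\nu},
\end{equation}
where $\nu$ runs over the $\sigma$-invariant probabilities on $Y$.

Let $\mathcal L_j(Y)$ be the set of words of length $j$ that occur in $Y$, and $[\omega]=\{y\in Y:y_0\cdots y_{j-1}=\omega\}$. For continuous $\varphi:Y\to\mathbb R$ the pressure satisfies \cite[Ch.~8--9]{Walters}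
\begin{equation}\label{eq:pressure}
P(\sigma,\varphi)=\lim_{j\to\infty}\frac1j\log\sum_{\omega\in\mathcal L_j(Y)}\exp\Big(\sup_{[\omega]}S_j\varphi\Big)=\sup_\nu\Big(h_\nu(\sigma)+\int\varphi\,d\nu\Big).
\end{equation}
We also use that $\nu\mapsto h_\nu(\sigma)$ is upper semicontinuous on the weak$^*$ compact set of invariant probabilities of a subshift \cite[Ch.~8--9]{Walters}.

\begin{lemma}\label{lem:gibbs}
Let $p,q>0$, $h=h(p,q)$, $f=f_{p,q}$. Every $\sigma$-invariant probability $\nu$ on $\{0,1\}^{\mathbb Z}$ satisfies $h_\nu(\sigma)\le h\int f\,d\nu$, with equality if and only if $\nu$ is the Bernoulli measure with weights $(e^{-hp},e^{-hq})$. In particular, the suspension of the full shift with roof $f$ has entropy $h(p,q)$.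
\end{lemma}

\begin{proof}
Let $\nu_i=\nu([i])$, $\xi_0=e^{-hp}$, $\xi_1=e^{-hq}$. Then
\[
h_\nu(\sigma)\le-\nu_0\log\nu_0-\nu_1\log\nu_1\le-\nu_0\log\xi_0-\nu_1\log\xi_1=h(\nu_0p+\nu_1q)=h\int f\,d\nu .
\]
The second inequality is Gibbs' inequality for the probability vectors $(\nu_0,\nu_1)$ and $(\xi_0,\xi_1)$; it is an equality only if they coincide. For the first, $h_\nu(\sigma)$ is the decreasing limit of the conditional entropies of $z_0$ given $z_1,\dots,z_j$. Equality holds exactly when $z_0$ is independent of $(z_1,\dots,z_j)$ for every $j$, that is, when $\nu$ is Bernoulli. The last statement follows from \eqref{eq:htop}.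
\end{proof}

\subsection{Markers and irrational rotations}

A bi-infinite orbit has no natural place at which to start a coding. In an aperiodic system, Krieger's marker lemma supplies such places continuously.

\begin{lemma}[Marker lemma]\label{lem:marker}
Let $T$ be a homeomorphism without periodic points of a nonempty compact zero-dimensional metrizable space $K$, and let $m\ge1$. There is a clopen set $U\subset K$ that every forward and every backward orbit meets, with all return times to $U$ in $[m,2m-1]$.
\end{lemma}

\begin{proof}
Each point is moved by $T^i$ for $0<|i|<m$, so $K$ is covered by finitely many clopen sets $V_1,\dots,V_l$ with $V_j\cap T^iV_j=\emptyset$ for $0<|i|<m$. Put $A_1=V_1$, $A_{j+1}=A_j\cup A'_{j+1}$ with $A'_{j+1}=V_{j+1}\setminus\bigcup_{|i|<m}T^iA_j$, and $U=A_l$. For $0<|i|<m$, the set $A_{j+1}$ is disjoint from $T^iA_{j+1}$: this holds for $A_j$ by induction, for $A'_{j+1}$ because $A'_{j+1}\subset V_{j+1}$, and $A'_{j+1}$ avoids $T^{\pm i}A_j$ by definition. So return times to $U$ are at least $m$. Also $V_j\subset\bigcup_{|i|<m}T^iA_j$ for each $j$, so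 $\bigcup_{|i|<m}T^iU=K$. For any $x$, the point $T^mx$ lies in some $T^iU$ with $|i|<m$, so $T^{m-i}x\in U$ with $1\le m-i\le2m-1$. The same argument with $T^{-m}x$ treats backward orbits.
\end{proof}

\begin{lemma}\label{lem:dense}
Let $\theta>0$, $\theta'/\theta\notin\mathbb Q$ and $\eta>0$. There is $M\ge1$ such that for every $t\in\mathbb R$ some $B\in\{0,\dots,M-1\}$ satisfies $\operatorname{dist}(t+B\theta',\theta\mathbb Z)\le\eta$.
\end{lemma}

\begin{proof}
The points $B\theta'$, $B\ge0$, are dense in the compact circle $\mathbb R/\theta\mathbb Z$, so finitely many of them come within $\eta$ of every point $-t$.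
\end{proof}

\section{Three obstructions}\label{sec:obstructions}

\subsection{Entropy}

\begin{proof}[Proof of Theorem~\ref{thm:entropy}]
The implication (iii)$\Rightarrow$(i) is Theorem~\ref{thm:main}, and (i)$\Rightarrow$(ii) is trivial. We prove (ii)$\Rightarrow$(iii) for arbitrary $p,q>0$. Let $\pi:Z_f\to X$ be a symbolic extension and $h=h(p,q)$. As $X$ is aperiodic, so is $Z_f$, and the fixed point $0^\infty$ is not in $Z$. By compactness some word $0^s$ does not occur in $Z$. The Bernoulli measure of Lemma~\ref{lem:gibbs} gives $[0^s]$ positive mass, so it is not carried by $Z$, and $h_\nu(\sigma)/\int f\,d\nu<h$ for every invariant probability $\nu$ on $Z$. This quotient is upper semicontinuous in $\nu$, since the numerator is upper semicontinuous and nonnegative and the denominator is continuous and positive. It therefore attains its supremum, which is $h_{\mathrm{top}}(\Phi_f)$ by \eqref{eq:htop}. Entropy does not increase under factor maps, so $h_{\mathrm{top}}(X)\le h_{\mathrm{top}}(\Phi_f)<h$.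
\end{proof}

\subsection{Sturmian suspensions}\label{sec:sturm}

For irrational $\alpha\in(0,1)$, the Sturmian subshift $Y$ of slope $\alpha$ is the closure of the set of sequences $(1_{[1-\alpha,1)}(x+n\alpha\bmod1))_{n\in\mathbb Z}$, $x\in[0,1)$. We use the following standard facts \cite[Ch.~6]{Fogg}. The subshift $Y$ has no periodic points and zero entropy. It has a unique invariant probability $\mu$, and $\mu(A)\in\mathbb Z+\alpha\mathbb Z$ for every clopen $A$. The system $(Y,\sigma,\mu)$ is measurably isomorphic to the rotation by $\alpha$, so its eigenvalues (the numbers $\epsilon$ such that $G\circ\sigma=\epsilon G$ almost everywhere for some nonzero $G\in L^2(\mu)$) are $e^{2\pi ik\alpha}$, $k\in\mathbb Z$.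

\begin{proof}[Proof of Proposition~\ref{prop:sturm}(a)]
Since $f=f_{p,q}$ takes values in $c\mathbb Z$, the formula $\Gamma\langle z,t\rangle=e^{2\pi it/c}$ defines a continuous function on $Z_f$, and $\Gamma\circ\phi^f_t=e^{2\pi it/c}\,\Gamma$. Suppose $\psi$ exists. The function $G(y)=\Gamma(\psi\langle y,0\rangle)$ is Borel of modulus one, and $\langle\sigma y,0\rangle=\langle y,r_0\rangle$ gives $G(\sigma y)=e^{2\pi ir_0/c}G(y)$. So $e^{2\pi ir_0/c}$ is an eigenvalue, that is, $r_0/c\in\mathbb Z+\alpha\mathbb Z$, a contradiction.

If $p/q\in\mathbb Q$, write $p=ac$, $q=bc$ and choose $r_0>0$ outside the countable set $c(\mathbb Z+\alpha\mathbb Z)$. The resulting flow is aperiodic, has entropy $0<h(p,q)$, and has no extension with an embedding with roof $f_{p,q}$. The converse is Theorem~\ref{thm:main}.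
\end{proof}

\begin{remark}
The argument uses only that the roof takes values in $c\mathbb Z$. In particular a constant roof does not suffice, over any alphabet: for the disjoint union of two suspensions of $Y$ with roofs $r_1,r_2$, an embedding into a flow with constant roof $c$ forces $r_1/c,\ r_2/c\in\mathbb Z+\alpha\mathbb Z$, hence $r_1/r_2\in\mathbb Q(\alpha)$.
\end{remark}

\begin{proof}[Proof of Proposition~\ref{prop:sturm}(b) and (c)]
We show that if there is a continuous equivariant map $\psi:X\to Z_f$, then $r_0\in p(\mathbb Z+\alpha\mathbb Z)+q(\mathbb Z+\alpha\mathbb Z)$. The idea is to cut the tiling $\psi\langle y,0\rangle$ near the times $0,r_0,2r_0,\dots$ into words that depend on $y$ in a locally constant way, and to compare mean lengths.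

The quotient map is open and is injective on the open set $\{(z,a):0<a<f(z)\}\subset Z\times\mathbb R$, so it maps this set homeomorphically onto an open set $O\subset Z_f$, the set of tilings in which the origin is interior to a tile. Every orbit is outside $O$ only at a discrete set of times. So for each $y_0\in Y$ there is $t_0\in[0,r_0/2]$ with $\psi\langle y_0,t_0\rangle\in O$, and by continuity $\psi\langle y,t_0\rangle\in O$ for $y$ in a clopen neighborhood of $y_0$. A finite clopen partition refining these neighborhoods gives a locally constant $\kappa:Y\to[0,r_0/2]$ with $\psi\langle y,\kappa(y)\rangle\in O$ for all $y$. Write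
\[
\psi\langle y,\kappa(y)\rangle=\langle z(y),a(y)\rangle,\qquad0<a(y)<f(z(y)),
\]
with $z$ and $a$ continuous. Put $t(y)=a(y)+r_0+\kappa(\sigma y)-\kappa(y)$, a positive continuous function. By equivariance,
\[
\langle z(\sigma y),a(\sigma y)\rangle=\psi\langle y,r_0+\kappa(\sigma y)\rangle=\langle z(y),t(y)\rangle .
\]
Hence there is an integer $j=j(y)$ with $z(\sigma y)=\sigma^jz(y)$ and $a(\sigma y)=t(y)-S_jf(z(y))$. The bounds on $a(\sigma y)$ say that $S_jf(z(y))<t(y)<S_{j+1}f(z(y))$. These strict inequalities determine $j$, force $j\ge0$, and persist near $y$. So $j$ is locally constant, and so is the word $W(y)=z(y)_0\cdots z(y)_{j-1}$. With the continuous function $D=\kappa-a$ we obtain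
\begin{equation}\label{eq:sturmcocycle}
\lambda(W(y))=r_0+D(\sigma y)-D(y).
\end{equation}
Integrating against $\mu$ gives $r_0=p\int|W|_0\,d\mu+q\int|W|_1\,d\mu$. Both integrands are locally constant with integer values, so both integrals lie in $\mathbb Z+\alpha\mathbb Z$. This proves (b).

For (c), note that the disjoint union is a symbolic flow (use five disjoint copies of the alphabet). A continuous $\psi$ restricts to a continuous equivariant map on each of the five suspensions, so $r_1,\dots,r_5$ all lie in the group generated by $p,p\alpha,q,q\alpha$. This group spans a $\mathbb Q$-vector space of dimension at most $4$, a contradiction.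
\end{proof}

\section{The displacement equation, and the golden case by hand}\label{sec:idea}

From now on $X=Y_r$ and $p,q$ are as in Theorem~\ref{thm:main}, $f=f_{p,q}$, $r_{\min}=\min r$, and $\phi_t=\phi^r_t$. Exchanging the letters $0$ and $1$ if necessary, we assume $p>q$.

\subsection{Blocks and displacements}\label{sec:blocks}

Let $n,m_1,m_2,\dots$ be positive integers, to be chosen later. Let $U_0\subset Y$ be given by Lemma~\ref{lem:marker} for $\sigma$ with parameter $n$. Inductively, the first return map $T_k$ of $\sigma$ to $U_k$ is a homeomorphism without periodic points, and we let $U_{k+1}\subset U_k$ be given by Lemma~\ref{lem:marker} for $T_k$ with parameter $m_{k+1}$. All $U_k$ are clopen and are met by every forward and backward orbit. Write $T=T_0$. For $u\in U_0$ let $\ell(u)\in[n,2n-1]$ be the return time of $\sigma$ to $U_0$, and put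
\[
\omega(u)=u_0\cdots u_{\ell(u)-1},\qquad\tau(u)=S_{\ell(u)}r(u).
\]
By (S3), $X$ is the suspension of $(U_0,T)$ with roof $\tau$; sums $S_j\tau$ are taken along $T$. The visits to $U_0$ cut each flow orbit into segments, the \emph{$0$-blocks}; the $0$-block of $u$ has \emph{name} $\omega(u)$ and \emph{duration} $\tau(u)$. The visits to $U_k$ group the $0$-blocks into \emph{$k$-blocks}, and a $(k+1)$-block consists of between $m_{k+1}$ and $2m_{k+1}-1$ consecutive $k$-blocks.

We want to lay a string of tiles $W(u)$ along the $0$-block of $u$. Its length $\lambda(W(u))$ will take finitely many values and cannot equal $\tau(u)$ in general. So let $W(u)$ start at time $D(u)$ after the visit to $u$; we call $D(u)$ the \emph{displacement}. The strings fit together without gaps or overlaps exactly when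
\begin{equation}\label{eq:cocycle}
\lambda(W(u))=\tau(u)+D(Tu)-D(u)\qquad(u\in U_0);
\end{equation}
see Figure~\ref{fig:displacement}. This is \eqref{eq:sturmcocycle} again, and integrating as we did there shows that, for a constant roof over a Sturmian subshift, a locally constant $W$ imposes an arithmetic condition. We shall solve \eqref{eq:cocycle} with $W$ and $D$ Borel.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[->] (-0.6,1.3) -- (10.7,1.3) node[right] {$t$};
\foreach \x/\n in {0/{u},4.5/{Tu},9.2/{T^2u}} {
  \draw[thick] (\x,1.15) -- (\x,1.45) node[above] {$\n$};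
  \draw[dotted] (\x,1.15) -- (\x,0.5);
}
\node at (2.25,1.55) {$\tau(u)$};
\node at (6.85,1.55) {$\tau(Tu)$};
\foreach \a/\b/\n in {0.3/1.1/0,1.1/1.9/0,1.9/2.4/1,2.4/3.2/0,3.2/3.7/1,3.7/4.2/1,4.2/5.0/0,5.0/5.8/0,5.8/6.3/1,6.3/6.8/1,6.8/7.6/0,7.6/8.1/1,8.1/8.9/0,8.9/9.4/1,9.4/10.2/0} {
  \draw (\a,0) rectangle (\b,0.5);
  \node at ({(\a+\b)/2},0.25) {$\n$};
}
\foreach \x in {0.3,4.2,9.4} \draw[very thick] (\x,-0.15) -- (\x,0.65);
\draw[->] (0,0.85) -- (0.3,0.85) node[right] {$D(u)$};
\draw[->] (4.5,0.85) -- (4.2,0.85) node[left] {$D(Tu)$};
\draw[->] (9.2,0.85) -- (9.4,0.85) node[right] {$D(T^2u)$};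
\draw[<->] (0.3,-0.3) -- (4.2,-0.3) node[midway,below] {$\lambda(W(u))$};
\draw[<->] (4.2,-0.3) -- (9.4,-0.3) node[midway,below] {$\lambda(W(Tu))$};
\end{tikzpicture}
\caption{Top: the time axis of a flow orbit, cut at its visits $u,Tu,T^2u$ to the marker set $U_0$ into segments of durations $\tau(u),\tau(Tu)$. Bottom: the tiling that codes the orbit, cut into words $W(u),W(Tu)$, each beginning with the delimiter $00$. The word $W(u)$ starts at time $D(u)$ after the visit to $u$; here $D(u)>0$ and $D(Tu)<0$.}
\label{fig:displacement}
\end{figure}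

To read the point of $X$ back from the tiling we must recover the base point $u$ and the time. The base point is recovered if the words $W(T^ju)$ can be located in the tiling and determine the names $\omega(T^ju)$; this is a counting problem. The time is recovered if $D(u)$ can be computed, continuously, from the tiling. Summing \eqref{eq:cocycle} gives
\begin{equation}\label{eq:cocyclesum}
D(u)=D(T^ju)+S_j\tau(u)-\lambda\big(W(u)W(Tu)\cdots W(T^{j-1}u)\big)\qquad(j\ge0).
\end{equation}
The last two terms can be read from the tiling. So if $|D|\le\varepsilon_k$ on $U_k$, with $\varepsilon_k\to0$, a reader who looks ahead to the next visit to $U_k$ learns $D(u)$ up to $\varepsilon_k$. This is the property that we build into the construction.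

\subsection{Steering and requests}\label{sec:golden}

Suppose each $0$-block has a default content whose length differs from its duration by a small error, and that it can also be coded with any content that differs from the default by a vector in a fixed finite set $F_0\subset\mathbb Z^2$. A change of content by $w$ changes the displacement of everything that follows by $\lambda(w)$. A change with $\lambda(w)$ tiny but nonzero needs a long vector $w$, which no single $0$-block can absorb. It has to be spread over many $0$-blocks, in such a way that the displacements in between stay under control.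

Take $p=\gamma=(1+\sqrt5)/2\approx1.618$ and $q=1$. The vectors $g_0=(1,0)$, $g_1=(0,1)$, $g_{k+2}=g_k-g_{k+1}$, that is,
\[
g_2=(1,-1),\qquad g_3=(-1,2),\qquad g_4=(2,-3),\ \dots
\]
have $\lambda(g_k)=\gamma^{1-k}$, because $\gamma^{1-k}-\gamma^{-k}=\gamma^{-k-1}$. At level $k$ we correct with $g_k$ and $g_{k+1}$.

\begin{example}[Steering a $1$-block]\label{ex:steer}
Consider a $1$-block made of twelve $0$-blocks, each with error $0.19$, and let $d_i$ be the displacement after the $i$-th one, starting from $d_0=0$. We want $|d_i|\le\gamma/2\approx0.809$ throughout and $|d_{12}|\le1/16$. Adding or removing tiles $0$ keeps $|d_i|\le\gamma/2$ but does not change $d_{12}$ modulo $\gamma$. Adding $B$ tiles $1$ changes it to $2.28+B$ modulo $\gamma$. For $B=0$ the distance to $\gamma\mathbb Z$ is $2.28-\gamma\approx0.662$; for $B=1$ it is $3.28-2\gamma\approx0.044$. So we take $B=1$. We leave the first four $0$-blocks untouched, add a tile $1$ in the fifth, and from the fifth on remove a tile $0$ whenever the displacement would exceed $\gamma/2$. This happens at $i=5$ (value $1.95$) and $i=8$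 (value $0.902$), and $d_1,\dots,d_{12}$ are, to three decimals,
\[
0.19,\ 0.38,\ 0.57,\ 0.76,\ 0.332,\ 0.522,\ 0.712,\ -0.716,\ -0.526,\ -0.336,\ -0.146,\ 0.044 .
\]
\end{example}

The $1$-block now has a default content with a smaller error. The error is not zero, so we repeat the procedure one level up: the $1$-blocks of a $2$-block are steered with $g_1$ and $g_2$, and so on. For this a $k$-block must be able to answer a \emph{request} to change its content by $\alpha g_k+\beta g_{k+1}$ with small $\alpha,\beta$. The four untouched blocks serve this purpose.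

\begin{example}[Answering a request]\label{ex:request}
A $2$-block is asked to change its content by $g_3=(-1,2)$, of length $2-\gamma\approx0.382$. Since $g_3=g_1-g_2$, it asks its first $1$-block for $g_1$ and its second $1$-block for $-g_2$. The first $1$-block adds a tile $1$ in one of its untouched $0$-blocks. The second writes $-g_2=-g_0+g_1$, removes a tile $0$ from its first $0$-block and adds a tile $1$ to its second. Along the $2$-block the extra displacement takes the values $0,\ 1,\ 1-\gamma,\ 2-\gamma$. It is not small while the request is being carried out, but it equals the small number $\lambda(g_3)$ from the third $0$-block of the second $1$-block on.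
\end{example}

A request $\alpha g_{k+1}+\beta g_{k+2}=\beta g_k+(\alpha-\beta)g_{k+1}$ with $|\alpha|\le2$, $|\beta|\le1$ splits into at most $1+3$ pieces $\pm g_k$, $\pm g_{k+1}$, which is why four blocks are reserved. Three features of the examples carry the general proof. A block is used either for steering or for requests, never for both, so corrections do not pile up and a $0$-block never leaves $F_0$. A request made to a $(k+1)$-block displaces the starts of its $k$-blocks by a bounded multiple of $\lambda(g_k)$, and these numbers are summable, which gives $|D|\le\varepsilon_k$ on $U_k$. Finally, a $0$-block that is outside the reserved part at some level is never touched by higher levels, and few $0$-blocks are reserved at all levels; this gives the set $X_0$.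

\section{A criterion for an extension with an embedding}\label{sec:criterion}

For $s\ge1$, call a word \emph{$s$-delimited} if it has the form $0^sW'$, where $W'$ is nonempty, begins and ends with $1$, and does not contain $0^s$. In a bi-infinite concatenation of $s$-delimited words, each maximal run of zeros is either a delimiter, of length exactly $s$, or is shorter than $s$. So the words start exactly at the positions where $0^s$ occurs.

\begin{proposition}\label{prop:criterion}
Let $U_0\supset U_1\supset\cdots$ be as in Section~\ref{sec:blocks}. Let $D:U_0\to\mathbb R$ and $W$, from $U_0$ to the finite words over $\{0,1\}$, be Borel maps, and let $\varepsilon_k\to0$. Assume: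
\begin{enumerate}
\item[(C1)] equation \eqref{eq:cocycle} holds for all $u\in U_0$;
\item[(C2)] for some $s$ and $\Lambda$, all $W(u)$ are $s$-delimited of length at most $\Lambda$, and $W(u)=W(u')$ implies $\omega(u)=\omega(u')$;
\item[(C3)] $|D(u)|\le\varepsilon_k$ for $u\in U_k$.
\end{enumerate}
Let $z(u)=\cdots W(T^{-1}u)\,.\,W(u)W(Tu)\cdots$, with coordinate $0$ at the first letter of $W(u)$, and let $Z$ be the closure of $Z_0=\{\sigma^iz(u):u\in U_0,\ i\in\mathbb Z\}$. Then
\[
\psi\langle u,t\rangle=\langle z(u),\,t-D(u)\rangle\qquad(u\in U_0,\ t\in\mathbb R)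
\]
defines an injective Borel equivariant map $\psi:X\to Z_f$ with dense image, and there is a continuous equivariant surjection $\pi:Z_f\to X$ with $\pi\circ\psi=\mathrm{Id}_X$.
\end{proposition}

\begin{proof}
\emph{The map $\psi$.} The lifts of $\langle u,t\rangle$ to $U_0\times\mathbb R$ are the pairs $(T^ju,t-S_j\tau(u))$. For $j\in\mathbb Z$ let $i_j$ be the position in $z(u)$ at which $W(T^ju)$ starts. Then $z(T^ju)=\sigma^{i_j}z(u)$, and summing (C1) gives, for positive and for negative $j$,
\begin{equation}\label{eq:liftmatch}
t-D(u)-S_{i_j}f(z(u))=t-S_j\tau(u)-D(T^ju).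
\end{equation}
So the formula for $\psi$ gives the same point for all lifts. It commutes with the flows by its form, and it is Borel by (S2), since $z$ and $D$ are Borel. The image $\psi(X)$ is the image of $Z_0\times\mathbb R$ under the quotient map. As $Z_0\times\mathbb R$ is dense in $Z\times\mathbb R$, the set $\psi(X)$ is dense in $Z_f$.

\emph{Claim: if $\psi(x_n)$ converges in $Z_f$, then $x_n$ converges in $X$.} By (S1) there are lifts $(z_n,a_n)$ of $\psi(x_n)$ with $(z_n,a_n)\to(z,a)$, and $z_n\in Z_0$. Every window of length $2\Lambda$ in $z_n$ contains a whole word $W(\cdot)$, hence an occurrence of $0^s$; so $0^s$ occurs in $z$, say at position $i$. Replacing $(z_n,a_n)$ by $(\sigma^iz_n,a_n-S_if(z_n))$, which again converges, we may assume that $0^s$ occurs at position $0$ of $z_n$ for large $n$. Fix such $n$ and write $x_n=\langle u',t'\rangle$. The lift $(z_n,a_n)$ equals $(\sigma^iz(u'),\,t'-D(u')-S_if(z(u')))$ for some $i$, and $i$ is the start of a word $W(T^ju')$. Put $u_n=T^ju'$. Then $z_n=z(u_n)$, and \eqref{eq:liftmatch} gives $a_n=t'-S_j\tau(u')-D(u_n)$, so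
\[
x_n=\langle u_n,\,a_n+D(u_n)\rangle .
\]
It remains to show that $u_n$ and $D(u_n)$ converge.

The sequences $z(u_n)$ converge, the words in them have length at most $\Lambda$, and their starts are marked by $0^s$. Hence for each $j\in\mathbb Z$ the word $W(T^ju_n)$ is eventually constant in $n$. By (C2) so is $\omega(T^ju_n)$. Since $u_n=\cdots\omega(T^{-1}u_n)\,.\,\omega(u_n)\omega(Tu_n)\cdots$, the points $u_n$ converge to some $u$ in the closed set $U_0$. Fix $k$ and choose $j\ge0$ with $T^ju\in U_k$. As $U_k$ is open and $T$ is continuous, $T^ju_n\in U_k$ for large $n$. In \eqref{eq:cocyclesum} for $u_n$, the first term is at most $\varepsilon_k$ in absolute value by (C3), the second converges, and the third is eventually constant. So $D(u_n)$ is bounded and $\limsup D(u_n)-\liminf D(u_n)\le2\varepsilon_k$. Since $k$ is arbitrary, $D(u_n)$ converges. The claim is proved.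

\emph{The map $\pi$.} If $\psi(x)=\psi(x')$, the claim applied to $x,x',x,x',\dots$ gives $x=x'$. Fix metrics on $X$ and $Z_f$. If $\psi^{-1}:\psi(X)\to X$ were not uniformly continuous, there would be $x_n,x_n'$ at distance at least $\epsilon>0$ with the distance between $\psi(x_n)$ and $\psi(x_n')$ tending to $0$. Along a subsequence both converge to the same point, and the claim makes $x_1,x_1',x_2,x_2',\dots$ converge, a contradiction. So $\psi^{-1}$ extends to a continuous map $\pi:Z_f\to X$. The continuous maps $\pi\circ\phi^f_t$ and $\phi_t\circ\pi$ agree on the dense set $\psi(X)$, so they are equal. Finally $\pi\circ\psi=\mathrm{Id}_X$, so $\pi$ is onto.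
\end{proof}

\begin{remark}
A bound on $D$ cannot replace (C3). Suppose that $\psi$ is continuous at a point $x$ and that an orbit $\mathcal O$ not containing $x$ accumulates at $x$. Add a constant $c\ne0$ to $D$ along $\mathcal O$. Then (C1) and (C2) still hold, and the new map $\psi'$ equals $\psi\circ\phi_{-c}$ on $\mathcal O$ and $\psi$ elsewhere. If $x_n\in\mathcal O$ tends to $x$, then $\psi'(\phi_cx_n)=\psi(x_n)\to\psi'(x)$, while $\phi_cx_n\to\phi_cx\ne x$. So no continuous $\pi'$ satisfies $\pi'\circ\psi'=\mathrm{Id}_X$.
\end{remark}

\section{Words for the shortest blocks}\label{sec:words}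

Let $F_0=\{(\alpha,\beta)\in\mathbb Z^2:|\alpha|\le2,\ |\beta|\le1\}$. Since $p>q$, we have $|\lambda(w)|\le3p$ for $w\in F_0$. The next lemma provides each $0$-block with a default content $N(u)$ and with a word for each content $N(u)+w$, $w\in F_0$. One content may be reached from several pairs $(u,w)$, so we assign words content by content: the names that may need a given content must be fewer than the delimited words of that content.

\begin{lemma}\label{lem:words}
Let $\eta>0$. If the parameter $n$ of $U_0$ is large enough, there are a locally constant map $N:U_0\to\mathbb Z_{\ge0}^2$ and words $W(u,w)$, for $u\in U_0$ and $w\in F_0$, locally constant in $u$, such that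
\begin{enumerate}
\item[(a)] $|\lambda(N(u))-\tau(u)|\le\eta$;
\item[(b)] $W(u,w)$ has content $N(u)+w$;
\item[(c)] all $W(u,w)$ are $s$-delimited for one $s$, and their lengths are bounded;
\item[(d)] $W(u,w)=W(u',w')$ implies $\omega(u)=\omega(u')$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $h=h(p,q)$, $h_X=h_{\mathrm{top}}(\Phi_r)$, $\delta=(h-h_X)/4>0$. The words will consist of a delimiter, a payload that carries information at rate at least $h-\delta$ per unit of length, and a padding of bounded size that adjusts the length and absorbs $w$.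

\emph{Constants independent of $n$.} Let $\xi_0=e^{-hp}$, $\xi_1=e^{-hq}$, $A_L=\lfloor L\xi_0\rfloor$ and $\Theta_L=\lambda(A_L,L-A_L+1)$. By Stirling's formula $\frac1L\log\binom L{A_L}\to-\xi_0\log\xi_0-\xi_1\log\xi_1=h(p\xi_0+q\xi_1)$, and $\Theta_L/L\to p\xi_0+q\xi_1$. Fix $L$ with $\binom L{A_L}\ge e^{(h-\delta)\Theta_L}$ and put $A=A_L$, $\Theta=\Theta_L$, $s=L+1$. By Lemma~\ref{lem:dense} (applied to $\theta=q$, $\theta'=-p$ and the number $t-2p$) there is $M$ such that for every real $t$ some $l_0\in\{2,\dots,M+1\}$ has $\operatorname{dist}(t-l_0p,q\mathbb Z)\le\eta/2$. Put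
\[
C_1=(s+M+1)p+(M+5)q+\eta,\qquad C_2=C_1+\Theta+\eta+3p,\qquad C_3=\eta+3p .
\]

\emph{The default content.} Let $\tilde\tau$ be a locally constant function on $U_0$ with $|\tilde\tau-\tau|\le\eta/2$; it takes finitely many values. Since $\tau\ge nr_{\min}$, we have $\tilde\tau\ge C_1$ for large $n$. For each value of $\tilde\tau$ put $J=\lfloor(\tilde\tau-C_1)/\Theta\rfloor\ge0$ and $\varrho=\tilde\tau-J\Theta\in[C_1,C_1+\Theta)$, and choose $l_0\in\{2,\dots,M+1\}$ and $l_1\in\mathbb Z$ with $|\varrho-sp-l_0p-l_1q|\le\eta/2$. Then $l_1q\ge C_1-(s+M+1)p-\eta/2\ge(M+5)q$, so $l_1\ge l_0+4$. Put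
\[
N(u)=\big(s+JA+l_0,\ J(L-A+1)+l_1\big).
\]
It depends only on $\tilde\tau(u)$, and $\lambda(N(u))=J\Theta+sp+l_0p+l_1q$ is within $\eta/2$ of $\tilde\tau(u)$. This proves (a).

\emph{Many words.} For $N'\in N(U_0)+F_0$ let $\mathcal W(N')$ be the set of $s$-delimited words of content $N'$. Write $N'=N(u)+(\alpha,\beta)$ and consider the words
\[
0^s\,(1c_1)\cdots(1c_J)\,(10)^{l_0+\alpha}\,1^{(l_1+\beta)-(l_0+\alpha)},
\]
where the $c_i$ are words of length $L$ with $A$ zeros. The exponents satisfy $l_0+\alpha\ge0$ and $(l_1+\beta)-(l_0+\alpha)\ge4-1-2=1$. Such a word has $s+JA+l_0+\alpha$ zeros and $J(L-A+1)+l_1+\beta$ ones. After $0^s$ it begins and ends with $1$, and its runs of zeros have length at most $L<s$. So it lies in $\mathcal W(N')$, and different choices of $(c_i)$ give different words. Moreover $\lambda(N')\le J\Theta+\varrho+\eta/2+3p\le J\Theta+C_2$. Hence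
\begin{equation}\label{eq:many}
\#\mathcal W(N')\ge\binom LA^J\ge e^{(h-\delta)J\Theta}\ge e^{(h-\delta)(\lambda(N')-C_2)} .
\end{equation}

\emph{Few names.} By \eqref{eq:htop}, $h_\nu(\sigma)\le h_X\int r\,d\nu$ for every invariant $\nu$ on $Y$, so \eqref{eq:pressure} gives $P(\sigma,-(h_X+\delta)r)\le-\delta r_{\min}<0$. The sums in \eqref{eq:pressure} therefore decay exponentially in $j$, and
\[
C_0:=\sum_{j\ge1}\ \sum_{\omega\in\mathcal L_j(Y)}\exp\Big(-(h_X+\delta)\inf_{[\omega]}S_jr\Big)<\infty .
\]
This constant does not depend on $n$. Let $\Omega(N')=\{\omega(u):u\in U_0,\ N'-N(u)\in F_0\}$. If $\omega=\omega(u)$ with $N'-N(u)\in F_0$ and $j=\ell(u)$, then $\inf_{[\omega]}S_jr\le S_jr(u)=\tau(u)\le\lambda(N')+C_3$. So each $\omega\in\Omega(N')$ contributes at least $e^{-(h_X+\delta)(\lambda(N')+C_3)}$ to $C_0$, and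
\begin{equation}\label{eq:few}
\#\Omega(N')\le C_0\,e^{(h_X+\delta)(\lambda(N')+C_3)} .
\end{equation}

\emph{Coding.} Since $(h-\delta)-(h_X+\delta)=2\delta>0$, the right side of \eqref{eq:many} exceeds that of \eqref{eq:few} as soon as $\lambda(N')$ exceeds a threshold that does not depend on $n$. Every $N'=N(u)+w$ has $\lambda(N')\ge\tau(u)-C_3\ge nr_{\min}-C_3$, so for large $n$ there are injections $\iota_{N'}:\Omega(N')\to\mathcal W(N')$ for all $N'\in N(U_0)+F_0$. Put $W(u,w)=\iota_{N(u)+w}(\omega(u))$. Then (b) holds, and (c) holds because there are finitely many contents. If $W(u,w)=W(u',w')$, both words have the same content $N'$, and injectivity of $\iota_{N'}$ gives (d). The word $W(u,w)$ is locally constant in $u$ because $N$ and $\omega$ are.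
\end{proof}

\section{Corrections at all scales}\label{sec:levels}

\subsection{The Euclidean algorithm and the constants}

Put $\theta_0=p$, $\theta_1=q$, $g_0=(1,0)$, $g_1=(0,1)$, and
\[
a_k=\lfloor\theta_k/\theta_{k+1}\rfloor,\qquad\theta_{k+2}=\theta_k-a_k\theta_{k+1},\qquad g_{k+2}=g_k-a_kg_{k+1}.
\]
By induction $\lambda(g_k)=\theta_k$, the pair $(g_k,g_{k+1})$ is a basis of $\mathbb Z^2$, and $\theta_k/\theta_{k+1}$ is irrational and greater than $1$; so $a_k\ge1$ and $0<\theta_{k+2}<\theta_{k+1}$. (For rational $p/q$ the algorithm would stop with some $\theta_k=0$.) From $\theta_k\ge\theta_{k+1}+\theta_{k+2}>2\theta_{k+2}$ we get $\sum_k\theta_k<\infty$. Put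
\[
F_k=\{\alpha g_k+\beta g_{k+1}:\alpha,\beta\in\mathbb Z,\ |\alpha|\le2,\ |\beta|\le1\},\qquad\rho_k=a_k+3,\qquad\eta_k=\frac{\theta_k}{2\rho_k}\le\frac{\theta_k}8 .
\]
Here $F_k$ is the set of requests that a $k$-block will answer, $\rho_k$ is the number of $k$-blocks reserved at the beginning of a $(k+1)$-block, and $\eta_k$ is the error allowed for a $k$-block; it is chosen so that the errors of the reserved blocks add up to at most $\theta_k/2$. Let $M_k$ be given by Lemma~\ref{lem:dense} for $\theta=\theta_k$, $\theta'=\theta_{k+1}$, $\eta=\eta_{k+1}/2$, and put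
\[
m_{k+1}=\max(2\rho_k,\ \rho_k+M_k).
\]
The second bound leaves room for steering; the first makes the reserved blocks at most half of all blocks. These constants depend only on $p$ and $q$. Fix $n$, $N$ and $W(u,w)$ as in Lemma~\ref{lem:words} with $\eta=\eta_0$. This fixes $U_0\supset U_1\supset\cdots$.

\subsection{Notation for blocks}

We identify a $0$-block with its starting point in $U_0$. For $b\in U_k$ let $c_k(b)\ge1$ be the return time of $T$ to $U_k$; the $k$-block of $b$ is $\mathcal B_k(b)=\{T^ib:0\le i<c_k(b)\}$. Every $u\in U_0$ lies in exactly one $k$-block. Its first point is $u^{[k]}=T^{-j_k(u)}u$, where $j_k(u)\ge0$ is minimal with $T^{-j_k(u)}u\in U_k$. For $b\in U_{k+1}$ the block $\mathcal B_{k+1}(b)$ is the disjoint union, in this order, of the $k$-blocks of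
\[
b_i=T_k^{\,i-1}b,\quad1\le i\le m(b),\qquad m_{k+1}\le m(b)\le2m_{k+1}-1 .
\]
For $u\in U_0$ let $i_k(u)$ be the index $i$ with $u^{[k]}=b_i$, $b=u^{[k+1]}$. The functions $c_k,j_k,m,i_k$ are locally constant, because the $U_k$ are clopen and the return times bounded. For $w\in F_0$ let
\[
e(u,w)=\lambda(N(u)+w)-\tau(u)
\]
be the error of the $0$-block $u$ when it is coded by $W(u,w)$.

\subsection{The inductive construction}

We construct maps $\chi_k:U_0\times F_k\to F_0$. The vector $\chi_k(u,w)$ is the correction that the $0$-block $u$ receives when the $k$-block containing it is asked to change its content by $w$; the request $w=0$ gives the default coding of the $k$-block. We require, for $b\in U_k$ and $w\in F_k$: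
\begin{enumerate}
\item[$(\mathrm a_k)$] $\sum_{u\in\mathcal B_k(b)}\chi_k(u,w)=\sum_{u\in\mathcal B_k(b)}\chi_k(u,0)+w$;
\item[$(\mathrm b_k)$] $e_k(b):=\sum_{u\in\mathcal B_k(b)}e(u,\chi_k(u,0))$ satisfies $|e_k(b)|\le\eta_k$;
\item[$(\mathrm c_k)$] $\chi_k(\cdot,w)$ is locally constant on $U_0$.
\end{enumerate}
Note that $(\mathrm a_k)$ gives
\begin{equation}\label{eq:blockerror}
\sum_{u\in\mathcal B_k(b)}e(u,\chi_k(u,w))=e_k(b)+\lambda(w).
\end{equation}
For $k=0$ put $\chi_0(u,w)=w$; then $(\mathrm b_0)$ is Lemma~\ref{lem:words}(a). Suppose $\chi_k$ is constructed.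

\emph{Steering.} The function $e_k$ is continuous on $U_k$ by $(\mathrm c_k)$, but not locally constant, since $\tau$ need not be. Decisions must be locally constant, so we base them on a locally constant $\tilde e_k:U_k\to[-\eta_k,\eta_k]$ with $|\tilde e_k-e_k|\le\eta_{k+1}/(4m_{k+1})$; take a fine clopen partition and a value of $e_k$ on each atom. Let $b\in U_{k+1}$ and $m=m(b)$. Let $B\in\{0,\dots,M_k-1\}$ be minimal with
\[
\operatorname{dist}\Big(\sum_{i=1}^m\tilde e_k(b_i)+B\theta_{k+1},\ \theta_k\mathbb Z\Big)\le\eta_{k+1}/2 .
\]
Define $v_i=v_i(b)\in\mathbb Z^2$ and $\tilde d_i\in\mathbb R$ for $1\le i\le m$ by $\tilde d_0=0$, $\tilde d_i=\tilde d_{i-1}+\tilde e_k(b_i)+\lambda(v_i)$, and the following rule.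
\begin{itemize}
\item For $i\le\rho_k$ (the \emph{reserved} $k$-blocks), $v_i=0$.
\item For $i>\rho_k$, $v_i=\alpha_ig_k+\beta_ig_{k+1}$, where $\beta_i=1$ if $i\le\rho_k+B$ and $\beta_i=0$ otherwise, and $\alpha_i$ is the integer nearest to $-(\tilde d_{i-1}+\tilde e_k(b_i)+\beta_i\theta_{k+1})/\theta_k$, the smaller one in case of a tie.
\end{itemize}
This is the rule of Example~\ref{ex:steer}. We have $|\tilde d_i|\le\theta_k/2$ for all $i$: for $i\le\rho_k$ because $|\tilde d_i|\le\rho_k\eta_k=\theta_k/2$, and for $i>\rho_k$ by the choice of $\alpha_i$. The number rounded to $\alpha_i$ has absolute value at most $\frac12+\frac18+1<2$, so $|\alpha_i|\le2$ and $v_i\in F_k$. Since $m\ge\rho_k+M_k>\rho_k+B$, we have $\sum_i\beta_i=B$, and $\tilde d_m$ is congruent to $\sum_i\tilde e_k(b_i)+B\theta_{k+1}$ modulo $\theta_k$. A number of absolute value at most $\theta_k/2$ has that absolute value as its distance to $\theta_k\mathbb Z$, so $|\tilde d_m|\le\eta_{k+1}/2$. The true running displacements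
\[
d_i=d_i(b)=\sum_{j\le i}\big(e_k(b_j)+\lambda(v_j)\big)
\]
satisfy $|d_i-\tilde d_i|\le m\,\eta_{k+1}/(4m_{k+1})\le\eta_{k+1}/2$. Since $\eta_{k+1}\le\theta_k$,
\begin{equation}\label{eq:steer}
|d_i|\le\theta_k\quad(0\le i\le m),\qquad|d_m|\le\eta_{k+1}.
\end{equation}

\emph{Splitting a request.} Let $w=\alpha g_{k+1}+\beta g_{k+2}\in F_{k+1}$. Then $w=\beta g_k+\alpha'g_{k+1}$ with $\alpha'=\alpha-\beta a_k$ and $|\alpha'|\le a_k+2=\rho_k-1$. As in Example~\ref{ex:request}, put
\[
w_1=\beta g_k,\qquad w_i=\operatorname{sgn}(\alpha')\,g_{k+1}\ \ (2\le i\le1+|\alpha'|),\qquad w_i=0\ \ (i>1+|\alpha'|).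
\]
Then $w_i\in F_k$, $w_i=0$ for $i>\rho_k$, $\sum_iw_i=w$, and all $w_i$ vanish if $w=0$. The nonempty partial sums of the $\lambda(w_i)$ run monotonically from $\beta\theta_k$ to $\lambda(w)$, and $|\lambda(w)|\le2\theta_{k+1}+\theta_{k+2}\le3\theta_k$. Hence
\begin{equation}\label{eq:split}
\Big|\sum_{j<i}\lambda(w_j)\Big|\le3\theta_k\qquad\text{for all }i .
\end{equation}

\emph{Definition of $\chi_{k+1}$.} For $u\in U_0$ and $w\in F_{k+1}$, with $b=u^{[k+1]}$ and $i=i_k(u)$, put
\begin{equation}\label{eq:chi}
\chi_{k+1}(u,w)=\chi_k\big(u,\,v_i(b)+w_i\big).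
\end{equation}
This makes sense because $v_i=0$ for $i\le\rho_k$ and $w_i=0$ for $i>\rho_k$, so that $v_i+w_i\in F_k$. By $(\mathrm a_k)$, the sum of $\chi_{k+1}(u,w)$ over $\mathcal B_{k+1}(b)$ is $\sum_{u}\chi_k(u,0)+\sum_iv_i+\sum_iw_i$, and $\sum_iw_i=w$; this is $(\mathrm a_{k+1})$. By \eqref{eq:blockerror}, $e_{k+1}(b)=\sum_i(e_k(b_i)+\lambda(v_i))=d_m$, so \eqref{eq:steer} gives $(\mathrm b_{k+1})$. Finally $m(b)$, the $\tilde e_k(b_i)$, $B$ and the $v_i(b)$ are locally constant in $b$, while $b=u^{[k+1]}$ is continuous and $i_k(u)$ locally constant in $u$; with $(\mathrm c_k)$ this gives $(\mathrm c_{k+1})$.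

\section{Passage to the limit}\label{sec:limit}

At stage $k$, code every $k$-block by its default coding and reset the displacement to zero at each visit to $U_k$. This solves \eqref{eq:cocycle} except for an error of at most $\eta_k$ at the end of each $k$-block. We show that these approximate solutions converge at every point. To compare stage $k+1$ with stage $k$ we need the displacement for all requests, not only for $w=0$. Let $\mathcal P_k(u)=\{T^{-i}u:1\le i\le j_k(u)\}$ be the part of the $k$-block of $u$ that precedes $u$, and for $w\in F_k$ put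
\[
D_k(u,w)=\sum_{u'\in\mathcal P_k(u)}e(u',\chi_k(u',w)),\qquad\Delta_k(u)=\max_{w\in F_k}|D_k(u,w)-D_k(u,0)|,
\]
\[
D^{(k)}(u)=D_k(u,0),\qquad v^{(k)}(u)=\chi_k(u,0).
\]
The function $D^{(k)}$ is continuous, $v^{(k)}$ is locally constant, and $D^{(k)}=\Delta_k=0$ on $U_k$, where $\mathcal P_k(u)$ is empty. If $Tu\notin U_k$, then $\mathcal P_k(Tu)=\mathcal P_k(u)\cup\{u\}$, so $D^{(k)}(Tu)=D^{(k)}(u)+e(u,v^{(k)}(u))$. If $Tu\in U_k$, then $D^{(k)}(u)+e(u,v^{(k)}(u))=e_k(u^{[k]})$ and $D^{(k)}(Tu)=0$. By $(\mathrm b_k)$, in both cases
\begin{equation}\label{eq:approx}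
\big|\lambda(N(u)+v^{(k)}(u))-\tau(u)-D^{(k)}(Tu)+D^{(k)}(u)\big|\le\eta_k .
\end{equation}
Let $R_k=\{u\in U_0:i_k(u)\le\rho_k\}$ be the clopen set of points whose $k$-block is reserved.

\begin{lemma}\label{lem:v}
If $u\notin R_l$, then $v^{(j)}(u)=v^{(l+1)}(u)$ for all $j\ge l+1$. If $u\in R_l$ for all $l$, then $v^{(j)}(u)=0$ for all $j$.
\end{lemma}

\begin{proof}
If $u\notin R_l$, then $w_i=0$ in \eqref{eq:chi} for $k=l$, so $\chi_{l+1}(u,\cdot)$ is constant. By \eqref{eq:chi} and induction, $\chi_j(u,\cdot)$ is constant with the same value for all $j\ge l+1$. If $u\in R_l$, then $v_i=0$ in \eqref{eq:chi}, so $\chi_{l+1}(u,0)=\chi_l(u,0)$; and $\chi_0(u,0)=0$.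
\end{proof}

\begin{lemma}\label{lem:D}
Let $\varepsilon_k=4\sum_{j\ge k}\theta_j$. For $u\in U_k$ we have $\sum_{j\ge k}|D^{(j+1)}(u)-D^{(j)}(u)|\le\varepsilon_k$.
\end{lemma}

\begin{proof}
Let $u\in U_0$, $j\ge0$, $b=u^{[j+1]}$, $i=i_j(u)$, and let $v_i,d_i,w_i$ be the objects of the step from level $j$ to level $j+1$. The set $\mathcal P_{j+1}(u)$ is the union of the complete $j$-blocks of $b_1,\dots,b_{i-1}$ and of $\mathcal P_j(u)$, and on the $j$-block of $b_l$ we have $\chi_{j+1}(\cdot,w)=\chi_j(\cdot,v_l+w_l)$. By \eqref{eq:blockerror},
\[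
D_{j+1}(u,w)=d_{i-1}+\sum_{l<i}\lambda(w_l)+D_j(u,v_i+w_i).
\]
Taking $w=0$, and then subtracting the case $w=0$, we get
\begin{align*}
D^{(j+1)}(u)-D^{(j)}(u)&=d_{i-1}+\big[D_j(u,v_i)-D_j(u,0)\big],\\
D_{j+1}(u,w)-D_{j+1}(u,0)&=\sum_{l<i}\lambda(w_l)+\big[D_j(u,v_i+w_i)-D_j(u,v_i)\big].
\end{align*}
If $u\in R_j$, then $v_i=0$: the first bracket vanishes and the second is at most $\Delta_j(u)$ in absolute value. If $u\notin R_j$, then $w_i=0$: the second bracket vanishes and the first is at most $\Delta_j(u)$. With \eqref{eq:steer} and \eqref{eq:split}: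
\[
\begin{array}{lll}
u\in R_j: & |D^{(j+1)}(u)-D^{(j)}(u)|\le\theta_j, & \Delta_{j+1}(u)\le3\theta_j+\Delta_j(u);\\[2pt]
u\notin R_j: & |D^{(j+1)}(u)-D^{(j)}(u)|\le\theta_j+\Delta_j(u),\quad & \Delta_{j+1}(u)\le3\theta_j .
\end{array}
\]
So $\Delta_j(u)$ accumulates while $u$ is reserved, is paid once at the first level at which $u$ is not reserved, and then starts afresh. Precisely, let $u\in U_k$, let $l_1<l_2<\cdots$ be the finite or infinite list of levels $l\ge k$ with $u\notin R_l$, and put $l_0=k$. Since $\Delta_k(u)=0$, the right column gives $\Delta_{l_t}(u)\le3\sum_{l_{t-1}\le j<l_t}\theta_j$ for every $t\ge1$. The ranges $[l_{t-1},l_t)$ are disjoint, so the left column gives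
\[
\sum_{j\ge k}|D^{(j+1)}(u)-D^{(j)}(u)|\le\sum_{j\ge k}\theta_j+\sum_t\Delta_{l_t}(u)\le4\sum_{j\ge k}\theta_j .\qedhere
\]
\end{proof}

By Lemma~\ref{lem:v}, $v^{(j)}(u)$ is eventually constant for every $u\in U_0$; let $v(u)\in F_0$ be the limit and $W(u)=W(u,v(u))$. By Lemma~\ref{lem:D} with $k=0$, the limit $D(u)=\lim_jD^{(j)}(u)$ exists for every $u\in U_0$. Both $v$ and $D$ are pointwise limits of continuous functions, hence Borel, and so is $W$. Letting $k\to\infty$ in \eqref{eq:approx} gives (C1). Condition (C2) is Lemma~\ref{lem:words}(c),(d). Since $D^{(k)}=0$ on $U_k$, Lemma~\ref{lem:D} gives $|D|\le\varepsilon_k$ on $U_k$, and $\varepsilon_k\to0$; this is (C3). Proposition~\ref{prop:criterion} now yields the subshift $Z$ and the symbolic extension with an embedding $(\pi,\psi)$, which is the first assertion of Theorem~\ref{thm:main}.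

\section{Fibers and invariant measures}\label{sec:fibers}

By Proposition~\ref{prop:sturm}, $\psi$ may have to be discontinuous somewhere. We show that discontinuities occur only on orbits through a $0$-block that is reserved at every level, and that such orbits carry no invariant measure. Let $E=\bigcap_lR_l$, a closed subset of $U_0$, and let
\[
X_0=X\setminus\{\langle u,t\rangle:u\in E,\ t\in\mathbb R\}.
\]
The removed set is invariant and is a continuous image of the $\sigma$-compact set $E\times\mathbb R$, so $X_0$ is invariant and Borel.

\begin{lemma}\label{lem:null}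
Every $\Phi_r$-invariant probability $\mu$ has $\mu(X_0)=1$.
\end{lemma}

\begin{proof}
View $X$ as the suspension of $(U_0,T)$ with roof $\tau$, and write $\mu=d\nu\,dt/\int\tau\,d\nu$ with $\nu$ a $T$-invariant probability on $U_0$. The complement of $X_0$ lies over $\bigcup_{i\in\mathbb Z}T^iE$, so it suffices to show $\nu(E)=0$. The sets $T^i\{b\in U_k:c_k(b)>i\}$, $i\ge0$, partition $U_0$, so by invariance
\[
\nu(A)=\int_{U_k}\#\big(A\cap\mathcal B_k(b)\big)\,d\nu(b)
\]
for Borel $A\subset U_0$; in particular $\int_{U_k}c_k\,d\nu=1$. Let $E_k=\bigcap_{l<k}R_l$. The points of $E_{k+1}$ in a $(k+1)$-block are points of $E_k$ in its first $\rho_k$ $k$-blocks, so by induction $\#(E_k\cap\mathcal B_k(b))\le\prod_{l<k}\rho_l$. On the other hand $c_k(b)\ge\prod_{l<k}m_{l+1}\ge2^k\prod_{l<k}\rho_l$. Hence $\nu(E)\le\nu(E_k)\le2^{-k}\int_{U_k}c_k\,d\nu=2^{-k}$ for every $k$.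
\end{proof}

\begin{lemma}\label{lem:cont}
The map $\psi$ is continuous at every $x\in X_0$, and $\pi^{-1}(x)=\{\psi(x)\}$.
\end{lemma}

\begin{proof}
Let $x=\langle u,t\rangle\in X_0$ with $u\in U_0$, and let $x_n\to x$ in $X$. By (S1) and (S3), $x_n=\langle u_n,t_n\rangle$ with $u_n\in U_0$, $u_n\to u$, $t_n\to t$. Fix $j\in\mathbb Z$. Since $T^ju\notin E$, there is $l$ with $T^ju\notin R_l$. On the clopen set $U_0\setminus R_l$ we have $v=v^{(l+1)}$ by Lemma~\ref{lem:v}, so $v$, and with it $W$, is constant near $T^ju$. Thus $W(T^ju_n)=W(T^ju)$ for large $n$, for each $j$, and $z(u_n)\to z(u)$. Given $k$, choose $j\ge0$ with $T^ju\in U_k$. For large $n$ we have $T^ju_n\in U_k$, and the words in \eqref{eq:cocyclesum} are the same for $u_n$ and for $u$, so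
\[
|D(u_n)-D(u)|\le2\varepsilon_k+|S_j\tau(u_n)-S_j\tau(u)| .
\]
The last term tends to $0$ and $k$ is arbitrary, so $D(u_n)\to D(u)$ and $\psi(x_n)=\langle z(u_n),t_n-D(u_n)\rangle\to\psi(x)$.

Now let $\pi(\zeta)=x$. As $\psi(X)$ is dense in $Z_f$, we have $\zeta=\lim\psi(x_n)$ for some $x_n\in X$. Then $x_n=\pi\psi(x_n)\to\pi(\zeta)=x$, and continuity at $x$ gives $\zeta=\psi(x)$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
Lemmas~\ref{lem:null} and~\ref{lem:cont} give the statements about $X_0$. Let $\mu'$ be an invariant probability on $Z_f$. Then $\pi_*\mu'$ is invariant, so $\mu'(\pi^{-1}X_0)=1$. On $\pi^{-1}X_0$ we have $\psi\circ\pi=\mathrm{Id}$, so $\pi$ is an isomorphism of measure-preserving flows from $(Z_f,\mu')$ to $(X,\pi_*\mu')$ with inverse $\psi$. Hence $\psi_*\pi_*\mu'=\mu'$, and $\mu'$ and $\pi_*\mu'$ have the same entropy. Conversely, for an invariant probability $\mu$ on $X$, the measure $\psi_*\mu$ is invariant and $\pi_*\psi_*\mu=\mu$. So $\pi_*$ is an entropy-preserving bijection with inverse $\psi_*$. The topological entropy of each flow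 is the supremum of the entropies of its invariant measures (Section~\ref{sec:background}), so $h_{\mathrm{top}}(\Phi_f)=h_{\mathrm{top}}(\Phi_r)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Abramov}
L.~M. Abramov, 1959.

\bibitem{Burguet}
D.~Burguet, \emph{Symbolic extensions and uniform generators for topological regular flows}, arXiv:1812.04285 (2018).

\bibitem{Fogg}
N.~Pytheas Fogg, \emph{Substitutions in Dynamics, Arithmetics and Combinatorics}.

\bibitem{Walters}
P.~Walters, \emph{An Introduction to Ergodic Theory}.

\end{thebibliography}
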